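\title{The spectrum of maximal ladders}

\begin{abstract}
An $n$-ladder is a lattice in which every element has finitely many elements below it and at most $n$ lower covers. It is maximal if it is not a proper downward closed subset of another $n$-ladder. For $n>1$ the cardinality of a maximal $n$-ladder is one of $\aleph_1,\dots,\aleph_{n-1}$. We show that it is consistent with $\mathsf{ZFC}$ that all these cardinals occur, for all $n>1$ at once: this holds in a $\sigma$-closed, cardinal-preserving forcing extension of any model of $\mathsf{CH}$. Under $\mathsf{MA}_{\aleph_1}$, on the other hand, no $n$-ladder of cardinality $\aleph_1$ is maximal when $n\ge 3$, so for each $n\ge3$ the statement is independent of $\mathsf{ZFC}$.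
\end{abstract}

\section{Introduction}

Throughout, $n$ is a positive integer. In a partially ordered set we write ${\downarrow}x=\{y:y\le x\}$, and we call $y$ a \emph{lower cover} of $x$, in symbols $y\lessdot x$, if $y<x$ and no element lies strictly between them. A poset is \emph{lower finite} if every ${\downarrow}x$ is finite. An \emph{$n$-ladder} is a lower finite lattice in which every element has at most $n$ lower covers; the product $\omega^n$ of $n$ copies of the chain of natural numbers is an example. An $n$-ladder $L$ is \emph{maximal} if there is no $n$-ladder $L'$ in which $L$ is a proper downward closed subset with the induced order.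

The definition is local, but it bounds the size of the whole lattice: by a theorem of Ditor, every $n$-ladder has cardinality at most $\aleph_{n-1}$. Consequently every $n$-ladder extends to a maximal one, because one can extend properly as long as possible and take unions at limit stages, and this process stops before stage $\omega_n$. The \emph{spectrum}
\[
\mathrm{lsp}_n=\big\{|L| : L \text{ is a maximal } n\text{-ladder}\big\}
\]
records the cardinalities at which the process can stop. The $1$-ladders are the finite chains and $\omega$, so $\mathrm{lsp}_1=\{\aleph_0\}$. For $n>1$ no countable $n$-ladder is maximal (Example~\ref{ex:countable}), and with Ditor's bound this gives the known inclusion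
\begin{equation}\label{eq:inclusion}
\mathrm{lsp}_n\subseteq\{\aleph_1,\aleph_2,\dots,\aleph_{n-1}\}\qquad(n>1).
\end{equation}
The following question comes from Notaro's paper \cite{Notaro}.

\medskip
\noindent\emph{Is it consistent with $\mathsf{ZFC}$ that $\mathrm{lsp}_n=\{\aleph_1,\aleph_2,\dots,\aleph_{n-1}\}$ for every $n>1$?}
\medskip

For $n=2$ equality holds, since the spectrum is nonempty. For $n=3$ equality asks for two things that pull in opposite directions. There must be a $3$-ladder of cardinality $\aleph_2$, so the process of extension can run as long as Ditor's bound allows; and there must be a $3$-ladder of cardinality $\aleph_1$ at which it stops. The second demand is the less plausible one. A countable ladder is extended by attaching a chain, at the cost of two lower covers, and one would guess that a ladder of cardinality $\aleph_1$ can be extended by attaching a $2$-ladder, at the cost of three. Theorem~\ref{thm:B} shows that this guess is correct under Martin's axiom, and Theorem~\ref{thm:A} shows that it can fail at every admissible cardinality simultaneously.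

Two notions enter the statements. A lattice has \emph{breadth at most $n$} if among any $n+1$ elements one can be omitted without changing their join; every $n$-ladder has this property (Lemma~\ref{lem:basic}). Elements $b_1,\dots,b_n$ of a lattice, $n\ge2$, are \emph{meet-irredundant} if $\bigwedge_{i\ne j}b_i\neq\bigwedge_i b_i$ for every $j$; the model is the set of coatoms of the Boolean lattice $2^n$. A subset of a poset is \emph{cofinal} if every element of the poset lies below one of its members.

\begin{theorem}\label{thm:A}
Assume $\mathsf{CH}$. There is a $\sigma$-closed, $\omega_2$-c.c.\ forcing $\mathbb P$ such that in $V[G]$, for all $1\le k<n$, there is an $n$-ladder $L^{n,k}$ of cardinality $\aleph_k$ in which every cofinal meet-closed subset contains $n$ meet-irredundant elements. Consequently $L^{n,k}$ is a maximal $n$-ladder; it is not even a proper downward closed subset of any lower finite lattice of breadth at most $n$. Hence in $V[G]$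
\[
\mathrm{lsp}_n=\{\aleph_1,\dots,\aleph_{n-1}\}\qquad\text{for all } n>1.
\]
Moreover, these properties of the $L^{n,k}$, except the value of the cardinality, persist in every further extension of $V[G]$ by a $\sigma$-closed forcing.
\end{theorem}

Since $\mathsf{ZFC}+\mathsf{CH}$ is consistent relative to $\mathsf{ZFC}$, the answer to the question is yes.

\begin{theorem}\label{thm:B}
Under $\mathsf{MA}_{\aleph_1}$, $\aleph_1\notin\mathrm{lsp}_n$ for every $n\ge3$. So for each $n\ge3$ the equality $\mathrm{lsp}_n=\{\aleph_1,\dots,\aleph_{n-1}\}$ is independent of $\mathsf{ZFC}$.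
\end{theorem}

Section~\ref{sec:ext} is lattice theory: it shows how a ladder is extended, what trace an extension leaves, and how a countable ladder can be extended so as to rule out a given trace. The ladder $L^{n,k}$ is then added by its countable ideals. To reach cardinality $\aleph_k$ without collapsing cardinals, the points of the conditions carry labels from a semilattice of cardinality $\aleph_k$, which is built in $\mathsf{ZFC}$ in Section~\ref{sec:skel}. Section~\ref{sec:forcing} amalgamates two labeled conditions, Section~\ref{sec:generic} proves Theorem~\ref{thm:A}, and Section~\ref{sec:MA} proves Theorem~\ref{thm:B}.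

\section{Extending a ladder}\label{sec:ext}

\subsection{Ideals and projections}

A \emph{downset} is a downward closed subset. An \emph{ideal} of a join-semilattice is a nonempty downset closed under binary joins, equivalently a nonempty directed downset. A lower finite lattice has a least element: for any $x$ the meet of the finite set ${\downarrow}x$ lies below $x\wedge y$ for every $y$. A \emph{cofinal sequence} is a sequence $z_0\le z_1\le\cdots$ with cofinal range. If $X=\{u_i:i<\omega\}$ is a countable lattice, $D\subseteq X$ is cofinal and $u\in X$, then there is a cofinal sequence in $D$ with $z_0\ge u$: choose $z_0\in D$ above $u\vee u_0$ and $z_{i+1}\in D$ above $z_i\vee u_{i+1}$.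

\begin{lemma}\label{lem:basic}
\begin{itemize}
\item[(a)] A lower finite poset with a least element in which any two elements have a join is a lattice.
\item[(b)] If a downset $M$ of a lattice $L$ is a lattice in the induced order, then $M$ is an ideal of $L$, and joins and meets of elements of $M$ agree in $M$ and in $L$.
\item[(c)] Let $I$ be an ideal of a lower finite lattice $L$. For $x\in L$ the set $I\cap{\downarrow}x$ has a greatest element $\pi_I(x)$. The map $\pi_I$ is monotone,
\[
x\wedge\pi_I(y)=\pi_I(x\wedge y)=\pi_I(x)\wedge\pi_I(y),
\]
and $\pi_I\pi_{I'}=\pi_{I'}\pi_I=\pi_I$ for ideals $I\subseteq I'$.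
\item[(d)] If a poset $L$ is the union of a family of downsets that is directed under inclusion and consists of $n$-ladders, then $L$ is an $n$-ladder.
\item[(e)] Every $n$-ladder has breadth at most $n$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) The meet of $x$ and $y$ is the join of the finite nonempty set of their common lower bounds.

(b) For $u,v\in M$ the join in $L$ lies below the join in $M$, hence belongs to $M$, and so the two joins are equal. The meet in $L$ lies below $u$, hence belongs to $M$.

(c) The set $I\cap{\downarrow}x$ is finite, contains the least element and is closed under joins; its join is $\pi_I(x)$. The elements $x\wedge\pi_I(y)$ and $\pi_I(x)\wedge\pi_I(y)$ belong to $I$, lie below $x\wedge y$, and lie above every element of $I$ below $x\wedge y$. For $I\subseteq I'$, the elements of $I$ below $\pi_{I'}(x)$ are the elements of $I$ below $x$, and $\pi_I(x)\in I'$.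

(d) Let $x,y$ lie in a member $M$ of the family. The sets ${\downarrow}x,{\downarrow}y$ are contained in $M$, which settles lower finiteness, lower covers and meets. An upper bound $w\in L$ of $x,y$ lies in a member $M'\supseteq M$, and by (b) the join of $x,y$ in $M$ is their join in $M'$, so it is below $w$.

(e) Suppose that $v=v_0\vee\dots\vee v_n$ and $w_s=\bigvee_{t\ne s}v_t<v$ for every $s\le n$. Each of the $n+1$ elements $w_s$ lies below one of the at most $n$ lower covers of $v$, so $w_s$ and $w_{s'}$ lie below the same lower cover for some $s\ne s'$. But $w_s\vee w_{s'}=v$.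
\end{proof}

We call $\pi_I$ the \emph{projection} to $I$. By (b), an extension of a ladder $L$ always contains $L$ as an ideal, and the projection to $L$ describes the position of the new points relative to the old ones.

\subsection{Gluing}

All proper extensions of a single ladder in this paper come from one construction. Let $L$ and $K$ be lower finite lattices and let $f:K\to L$ preserve binary meets and have cofinal range; such an $f$ is monotone. Let $L\oplus_fK$ be the disjoint union of $L$ and a set of new points $\{d_x:x\in K\}$, with the order of $L$ extended by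
\[
d_x\le d_y\iff x\le y,\qquad z\le d_x\iff z\le f(x),\qquad d_x\not\le z\qquad(x,y\in K,\ z\in L).
\]

\begin{lemma}[gluing]\label{lem:glue}
$L\oplus_fK$ is a lower finite lattice in which $L$ is a proper ideal. We have $\pi_L(d_x)=f(x)$ and $d_x\wedge d_y=d_{x\wedge y}$. Every lower cover of $d_x$ is $f(x)$ or some $d_y$ with $y\lessdot x$, and $f(x)$ is not a lower cover of $d_x$ if $f(y)=f(x)$ for some $y<x$.
\end{lemma}

\begin{proof}
The relation is transitive because $f$ is monotone, and it is antisymmetric because no new point is below an old one. The set ${\downarrow}d_x$ consists of ${\downarrow}f(x)$ and the $d_y$ with $y\le x$, so it is finite, and the least element of $L$ is least in $L\oplus_fK$. We check joins. If $z,z'\in L$ are below $d_x$, then $z\vee z'\le f(x)$, so joins in $L$ persist. The upper bounds of $d_x,d_y$ are the $d_w$ with $w\ge x\vee y$, so $d_x\vee d_y=d_{x\vee y}$. The upper bounds of $z\in L$ and $d_x$ are the $d_y$ with $y\in U=\{y\ge x:f(y)\ge z\}$. The set $U$ is nonempty: if $f(w)\ge z$, then $x\vee w\in U$. It is meet-closed because $f$ preserves meets. So for any $y_0\in U$ the meet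 of the finite set $U\cap{\downarrow}y_0$ is the least element $y_1$ of $U$, and $z\vee d_x=d_{y_1}$. By Lemma~\ref{lem:basic}(a) we have a lattice.

The description of ${\downarrow}d_x$ gives $\pi_L(d_x)=f(x)$. A common lower bound of $d_x,d_y$ is some $d_w$ with $w\le x\wedge y$ or some $z\le f(x)\wedge f(y)=f(x\wedge y)$, so it lies below $d_{x\wedge y}$. An element strictly below $d_x$ lies below $f(x)$ or below some $d_y$ with $y\lessdot x$, so the lower covers are among these. If $y<x$ and $f(y)=f(x)$, then $f(x)<d_y<d_x$.
\end{proof}

Since $L$ is a downset, its elements keep their lower covers. So if $L$ is an $n$-ladder and $K$ is an $m$-ladder with $m<n$, then $L\oplus_fK$ is an $n$-ladder that properly extends $L$.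

\begin{example}\label{ex:countable}
Let $L$ be a countable $n$-ladder, $n\ge2$, with a cofinal sequence $(z_i)$. The map $f:\omega\to L$, $f(i)=z_i$, preserves meets, so $L\oplus_f\omega$ is a proper extension and $L$ is not maximal. Iterating this $\omega_1$ times, with unions at limit stages, yields a $2$-ladder of cardinality $\aleph_1$ that consists of $\omega_1$ copies of $\omega$, each glued to the union of the earlier ones.
\end{example}

\begin{example}
An $m$-ladder $L$ is not a maximal $n$-ladder for any $n>m$: glue $K=L$ along the identity. So a $(k+1)$-ladder of cardinality $\aleph_k$ does not witness $\aleph_k\in\mathrm{lsp}_n$ for $n>k+1$; a witness has to use the full number $n$ of lower covers.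
\end{example}

\subsection{The trace of an extension}

Conversely, if $L$ is a proper ideal of $L'$ and $a\in L'\setminus L$, then $\pi_L$ restricted to $\{x:x\ge a\}$ is a meet-preserving map with cofinal range. The point $a$ uses up one of the $n$ dimensions of $L'$, so the range should have dimension less than $n$. For $n\geq2$, call a subset of a lattice \emph{$n$-thin} if it does not contain $n$ meet-irredundant elements.

\begin{lemma}[criterion for maximality]\label{lem:crit}
Let $n\ge2$ and let $L$ be a lower finite lattice that is a proper downset of a lower finite lattice $L'$ of breadth at most $n$. Then $L$ has a cofinal, meet-closed, $n$-thin subset.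
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:basic}(b), $L$ is an ideal of $L'$; let $\pi=\pi_L$. Fix $a\in L'\setminus L$ and put $C=\{\pi(x):x\in L',\ x\ge a\}$. The set $C$ is meet-closed because $\pi(x)\wedge\pi(x')=\pi(x\wedge x')$, and it is cofinal in $L$ because $\pi(a\vee z)\ge z$ for $z\in L$. If $b=\pi(x)$ with $x\ge a$, then $b\le a\vee b\le x$, so $b\le\pi(a\vee b)\le\pi(x)=b$. Thus $\pi(a\vee b)=b$ for all $b\in C$.

Suppose that $b_1,\dots,b_n\in C$ are meet-irredundant, and put $w_j=\bigwedge_{i\ne j}b_i\in L$. Then $w_j\le b_i$ for $i\ne j$, and $w_j\not\le b_j$. One of the $n+1$ elements $a,w_1,\dots,w_n$ lies below the join of the others. If it is $a$, then $a\le w_1\vee\dots\vee w_n\in L$, so $a\in L$, which is false. If it is $w_j$, then $w_j\le a\vee\bigvee_{i\ne j}w_i\le a\vee b_j$, so $w_j\le\pi(a\vee b_j)=b_j$, which is false as well.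
\end{proof}

\begin{example}
Two elements are meet-irredundant exactly when they are incomparable, so the $2$-thin sets are the chains. A chain in a lower finite lattice is countable, and so is the downset that it generates. Hence every uncountable $2$-ladder is maximal. For $n\ge3$ an $n$-thin cofinal set can be uncountable, and cardinality alone no longer decides maximality.
\end{example}

\subsection{Trapping a thin set}

By Lemma~\ref{lem:crit} it suffices to build $L$ without cofinal, meet-closed, $n$-thin subsets. The idea for destroying a candidate $C$ is visible when $X=\omega$ is a chain and $C\cap X$ is the set of odd numbers. Glue a chain $d_0<d_1<\cdots$ to $X$ along $f(i)=2i$, and let $Y$ be any lower finite lattice that has $X'=X\oplus_f\omega$ as an ideal. For $c\ge d_0$ in $Y$, the greatest element of $X'$ below $c$ is some $d_i$, so the natural numbers below $c$ are $0,\dots,2i$, and $c\wedge(2i+1)=2i$. Hence no meet-closed $C\subseteq Y$ with an element above $d_0$ has the odd numbers as its trace on $X$, however $Y$ is built. The general statement has the same proof.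

\begin{lemma}[trap]\label{lem:trap}
Let $X'=X\oplus_fK$, let $0_K$ be the least element of $K$, and let $X'$ be an ideal of a lower finite lattice $Y$. Let $c\in Y$ with $c\ge d_{0_K}$. Then there is $x\in K$ such that $c\wedge c'=f(x)$ for all $c'\in X$ with $c'\ge f(x)$.
\end{lemma}

\begin{proof}
We have $\pi_{X'}(c)\ge d_{0_K}$, and $d_{0_K}$ is not in the downset $X$, so $\pi_{X'}(c)=d_x$ for some $x\in K$. By Lemmas~\ref{lem:basic}(c) and \ref{lem:glue}, $\pi_X(c)=\pi_X(d_x)=f(x)$. For $c'\in X$ with $c'\ge f(x)$ we get $c\wedge c'=c\wedge\pi_X(c')=\pi_X(c)\wedge c'=f(x)$.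
\end{proof}

So a meet-closed set $C\subseteq Y$ that is cofinal in $Y$, and whose trace on $X$ is cofinal in $X$, must meet the range of $f$. This suggests the following plan. Build $L$ as a union of countable ideals, and put copies of the cube $2^n$ above every point. Given an $n$-thin candidate $C$, find a countable ideal $X$ in which $C\cap X$ is cofinal. Because of the cubes, $X\setminus C$ is cofinal too, and gluing along a cofinal sequence in $X\setminus C$ destroys $C$. A generic construction does this for all candidates at once. The real difficulty is to make $L$ large.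

\section{Skeletons}\label{sec:skel}

Suppose that we force with all countable $n$-ladders whose points are ordinals below $\omega_k$, a stronger condition being one that contains the weaker one as a downset. For $k\ge2$ this forcing has an antichain of cardinality $\aleph_k$: the three-element chains $0<\xi<1$, for $2\le\xi<\omega_k$, are pairwise incompatible, since a common extension would have to agree with both on ${\downarrow}1$. To obtain the $\omega_2$-chain condition we must leave only $\aleph_1$ many candidates for the points below a given point. We do this by fixing in advance a semilattice $E$ of labels in which every ${\downarrow}e$ has cardinality at most $\aleph_1$, and by requiring that the labeling preserve joins.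

A set is \emph{small} if its cardinality is at most $\aleph_1$.

\begin{definition}
Let $k\ge1$. A \emph{$k$-skeleton} is a join-semilattice $E$ with least element $0$ such that
\begin{itemize}
\item[(S1)] ${\downarrow}e$ is small for every $e\in E$;
\item[(S2)] for every $e\in E$ the set $\{e':e'<e\}$ is a union of at most $k-1$ ideals of $E$;
\item[(S3)] every countable subset of $E$ has an upper bound.
\end{itemize}
\end{definition}

A skeleton is a ladder with ``finite'' replaced by ``small''. Indeed, in a lower finite lattice an ideal contained in ${\downarrow}e$ is principal, so (S2) says there that $e$ has at most $k-1$ lower covers. The one-point set is a $1$-skeleton, and the chain $\omega_2$ is a $2$-skeleton of cardinality $\aleph_2$, the analogue of the $1$-ladder $\omega$.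

A $3$-skeleton of cardinality $\aleph_3$ is obtained as in Example~\ref{ex:countable}, by stacking $\omega_3$ copies of $\omega_2$. If $K_\xi$ is the part built so far, $|K_\xi|\le\aleph_2$, write it as an increasing union of small ideals $g(b)$, $b<\omega_2$, and add a new copy $B$ of $\omega_2$ with $x\le b$ if and only if $x\in g(b)$. The elements strictly below $b$ form two ideals, namely $g(b)$ and the downset generated by the predecessors of $b$ in $B$. The join of $x\in K_\xi$ and $b\in B$ is the least $b'\ge b$ with $x\in g(b')$, which exists because $B$ is well-ordered. At the next level we stack $3$-skeletons $B$, which are not chains, and the existence of this least $b'$ has to be part of the inductive hypothesis. This is clause (c) below. The map $\Phi$ is there so that the sets $g(b)$ can be made closed under whatever operations the next level needs.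

Let $\Phi$ be a map from the finite subsets of a set $S$ to the small subsets of $S$. A set $u\subseteq S$ is \emph{$\Phi$-closed} if $\Phi(s)\subseteq u$ for every finite $s\subseteq u$. Closing under $\Phi$ in $\omega$ steps shows that the least $\Phi$-closed set containing $u$, its \emph{closure}, has cardinality at most $\max(|u|,\aleph_1)$.

\begin{lemma}\label{lem:skel}
Let $k\ge2$, $|S|\le\aleph_k$, and let $\Phi$ be as above. There are a $k$-skeleton $K$ with $|K|\le\aleph_k$ and a monotone map $f$ from $K$ to the small $\Phi$-closed subsets of $S$ such that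
\begin{itemize}
\item[(c)] for all $x\in K$ and $z\in S$ the set $\{y\in K: y\ge x,\ z\in f(y)\}$ has a least element.
\end{itemize}
For $k=2$ one can take $K=\omega_2$.
\end{lemma}

\begin{proof}
We use induction on $k$, for all $S$ and $\Phi$ at once. For $k=2$ let $K=\omega_2$, and let $f(\varepsilon)$ be the closure of the first $\varepsilon$ elements of an enumeration of $S$ of length at most $\omega_2$. These sets are small, increase, and have union $S$, and (c) holds because $K$ is well-ordered.

Assume the lemma for $k$ and let $|S|\le\aleph_{k+1}$. Taking closures of the initial segments of an enumeration, write $S=\bigcup_{\xi<\omega_{k+1}}S_\xi$ with $S_\xi$ increasing, $\Phi$-closed and of cardinality at most $\aleph_k$. Put $S_{<\xi}=\bigcup_{\eta<\xi}S_\eta$. We build posets $K_\xi$ for $\xi\le\omega_{k+1}$ and a monotone map $f$ on their union, with $K_0=\emptyset$, such that: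
\begin{itemize}
\item[(i)] for $\xi>0$, $K_\xi$ is a join-semilattice with least element satisfying (S1), and (S2) with $k$ ideals; $|K_\xi|\le\aleph_k$ for $\xi<\omega_{k+1}$;
\item[(ii)] for $\eta<\xi$, $K_\eta$ is a downset of $K_\xi$ with the same joins, and with the same least element if $\eta>0$;
\item[(iii)] $f(x)$ is a small $\Phi$-closed subset of $S_{<\xi}$ for $x\in K_\xi$;
\item[(iv)] for $x\in K_\xi$ and $z\in S_{<\xi}$ there is a least $y\in K_\xi$ with $y\ge x$ and $z\in f(y)$; it is denoted $\lambda(x,z)$, and it remains least in all later $K_{\xi'}$.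
\end{itemize}
At limit stages $\xi$ take unions. Clauses (i)--(iii) pass to the union, since by (ii) an ideal of $K_\eta$ is an ideal of every later stage. For (iv), any $x\in K_\xi$ and $z\in S_{<\xi}$ already lie in $K_\eta$ and $S_{<\eta}$ for some $\eta<\xi$, and $\lambda(x,z)\in K_\eta$ is least in every intermediate stage, hence in the union.

\emph{The successor step.} Given $K_\xi$, let $S^*=S_\xi\sqcup K_\xi$, so $|S^*|\le\aleph_k$. For finite $s\subseteq S^*$ let $\Phi^*(s)$ be the union of
\begin{gather*}
\Phi(s\cap S_\xi),\qquad {\downarrow}x\cup f(x)\ \ (x\in s\cap K_\xi),\qquad \{x\vee y:x,y\in s\cap K_\xi\},\\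
\{\lambda(x,z):x\in s\cap K_\xi,\ z\in s\cap S_{<\xi}\},
\end{gather*}
together with the least element of $K_\xi$ if $\xi>0$. This is a small subset of $S^*$, because $S_\xi$ is $\Phi$-closed and $f(x)\subseteq S_{<\xi}\subseteq S_\xi$. The inductive hypothesis for $(S^*,\Phi^*)$ gives a $k$-skeleton $B$ and a map $f^*$. For $b\in B$ put $f(b)=f^*(b)\cap S_\xi$ and $g(b)=f^*(b)\cap K_\xi$. Let $K_{\xi+1}=K_\xi\sqcup B$, where for $x\in K_\xi$ and $b\in B$ we put $x\le b$ if and only if $x\in g(b)$, and never $b\le x$.

\emph{Order and clause (iii).} As $f^*(b)$ is $\Phi^*$-closed, $g(b)$ is a join-closed downset of $K_\xi$, and it contains the least element if $\xi>0$. Since $g$ is also monotone, $K_{\xi+1}$ is a poset with a least element and $K_\xi$ is a downset. The set $f(b)\subseteq S_\xi=S_{<\xi+1}$ is small, and it is $\Phi$-closed because $\Phi(s)\subseteq\Phi^*(s)\cap S_\xi$ for finite $s\subseteq S_\xi$. The map $f$ is monotone because $x\in g(b)$ implies $f(x)\subseteq f^*(b)\cap S_\xi$.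

\emph{Joins.} Joins in $K_\xi$ persist because each $g(b)$ is join-closed. Joins in $B$ persist because all upper bounds of an element of $B$ are in $B$. For $x\in K_\xi$ and $b\in B$ the common upper bounds are the $b'\ge b$ in $B$ with $x\in f^*(b')$, and there is a least one by (c) for $B$.

\emph{(S1) and (S2).} Only $b\in B$ needs attention. The set ${\downarrow}b$ is the union of $g(b)$ and the small set of elements of $B$ below $b$. Write $\{b'\in B:b'<b\}=I_1\cup\dots\cup I_l$ with $l\le k-1$ and ideals $I_j$ of $B$. The downset $\bar I_j$ generated by $I_j$ in $K_{\xi+1}$ is directed, hence an ideal, and its elements are strictly below $b$. So $\{y:y<b\}=g(b)\cup\bar I_1\cup\dots\cup\bar I_l$, where $g(b)$ is an ideal or empty. These are at most $k$ ideals.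

\emph{Clause (iv).} Let $x\in K_{\xi+1}$ and $z\in S_\xi$. If $x\in B$, then all $y\ge x$ are in $B$, and (c) for $B$ applies. If $x\in K_\xi$ and $z\in S_{<\xi}$, then any $b\in B$ with $b\ge x$ and $z\in f(b)$ has $x,z\in f^*(b)$, hence $\lambda(x,z)\in g(b)$; so $\lambda(x,z)$ remains least. If $x\in K_\xi$ and $z\notin S_{<\xi}$, then $z\notin f(y)$ for all $y\in K_\xi$ by (iii), so the candidates are the $b\in B$ with $x,z\in f^*(b)$. By (c) for $B$, let $b_1$ be least in $B$ with $x\in f^*(b_1)$, and let $b_2\ge b_1$ be least with $z\in f^*(b_2)$. Then $b_2$ is a candidate by monotonicity of $f^*$, and every candidate is above $b_1$, hence above $b_2$.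

Let $K=K_{\omega_{k+1}}$. Then $|K|\le\aleph_{k+1}$, and (iv) for $\xi=\omega_{k+1}$ is (c). For (S3), a countable $Y\subseteq K$ is contained in some $K_\xi$ with $\xi<\omega_{k+1}$. In the skeleton $B$ added at step $\xi$ choose $b_y$ with $y\in f^*(b_y)$ for $y\in Y$, by (c), and an upper bound $b$ of the $b_y$, by (S3) for $B$. Then $Y\subseteq g(b)$.
\end{proof}

\begin{corollary}\label{cor:skel}
For every $k\ge2$ there is a $k$-skeleton of cardinality $\aleph_k$.
\end{corollary}

\begin{proof}
Apply Lemma~\ref{lem:skel} to $S=\omega_k$ and the map $\Phi$ with constant value $\emptyset$. By (c), $S$ is the union of the small sets $f(y)$, $y\in K$, so $\aleph_k\le|K|\cdot\aleph_1$ and $|K|=\aleph_k$.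
\end{proof}

We fix $E_1=\{0\}$, $E_2=\omega_2$, and for $k\ge3$ a $k$-skeleton $E_k$ of cardinality $\aleph_k$.

\section{Labeled ladders and their amalgamation}\label{sec:forcing}

\subsection{The forcing}

We recall the terminology. A forcing is a poset in which $q\le p$ means that $q$ is stronger than $p$, and two conditions are \emph{compatible} if they have a common lower bound. A forcing is \emph{$\sigma$-closed} if every decreasing $\omega$-sequence has a lower bound, and it is \emph{$\kappa$-c.c.}\ if every set of pairwise incompatible conditions has cardinality less than $\kappa$; c.c.c.\ means $\omega_1$-c.c. A $\sigma$-closed forcing preserves $\omega_1$, and a $\kappa$-c.c.\ forcing, $\kappa$ regular, preserves all cardinals from $\kappa$ on.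

Fix $1\le k<n$. Let $E=E_k$, let $\rho:E\times\omega_1\to E$ be the first projection, and let $o=(0,0)$. We call $\rho(x)$ the \emph{label} of $x$; the second coordinate only supplies $\aleph_1$ many points of each label.

\begin{definition}
$\mathbb P_{n,k}$ consists of all $p=(X_p,\le_p)$ such that $X_p\subseteq E\times\omega_1$ is countable, $o\in X_p$, the order $\le_p$ makes $X_p$ an $n$-ladder with least element $o$, and $\rho(x\vee y)=\rho(x)\vee\rho(y)$ for all $x,y\in X_p$. We put $q\le p$ if $X_p$ is a downset of $X_q$ and $\le_p$ is the restriction of $\le_q$.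
\end{definition}

We often write $p$ for $X_p$. If $q\le p$, then $p$ is an ideal of $q$ by Lemma~\ref{lem:basic}(b). The union of a decreasing $\omega$-sequence of conditions is a condition by Lemma~\ref{lem:basic}(d), so $\mathbb P_{n,k}$ is $\sigma$-closed. As $\rho$ preserves joins, it is monotone on $p$, and for every ideal $I$ of $E$ the set $\{x\in p:\rho(x)\in I\}$ is an ideal of $p$. We write $\pi_I$ for the projection to this ideal and $\pi_e$ for $\pi_{{\downarrow}e}$. Thus $\pi_e(x)$ is the greatest element below $x$ with label at most $e$.

One extension provides cubes, traps and large labels. Let $T_n$ be the lattice that consists of the subsets of $\{1,\dots,n\}$, ordered by inclusion, with a chain $c_1<c_2<\cdots$ on top of $c_0=\{1,\dots,n\}$. Let $h(t)=0$ for subsets $t$ and $h(c_i)=i$. Then $h(s\wedge t)=\min(h(s),h(t))$.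

\begin{lemma}[top extension]\label{lem:top}
Let $p\in\mathbb P_{n,k}$, let $(z_i)$ be a cofinal sequence in $p$, let $f(t)=z_{h(t)}$ for $t\in T_n$, and let $e\in E$. There is $q\le p$ with $q=p\oplus_fT_n$ in which all new points have the same label $e^*\ge e$. The condition $q$ contains $n$ meet-irredundant elements above $z_0$.
\end{lemma}

\begin{proof}
By (S3) let $e^*$ be an upper bound of $\{e\}\cup\rho[p]$, and choose distinct points $d_t\in(\{e^*\}\times\omega_1)\setminus p$ for $t\in T_n$. The map $f$ preserves meets and has cofinal range, so Lemma~\ref{lem:glue} applies. The point $d_\emptyset$ has the single lower cover $z_0$. For a nonempty subset $t$ we have $f(t)=f(\emptyset)$, so the lower covers of $d_t$ are among the $d_s$ with $s\lessdot t$, at most $n$ many. The lower covers of $d_{c_i}$, $i\ge1$, are among $d_{c_{i-1}}$ and $z_i$, and $2\le n$. A join involving a new point is a new point, so its label is $e^*$, which is the join of the two labels. Thus $q\in\mathbb P_{n,k}$ and $q\le p$. Finally let $b_j=d_{c_0\setminus\{j\}}$ for $1\le j\le n$. Since $d_s\wedge d_t=d_{s\wedge t}$, we get $\bigwedge_{i\ne j}b_i=d_{\{j\}}\ne d_\emptyset=\bigwedge_ib_i$.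
\end{proof}

\subsection{What amalgamation requires}

Let $p,q$ be conditions that agree on a common ideal $r=p\cap q$. This does not make them compatible. If $a\le p,q$ and $(w_i)$ is a cofinal sequence in $a$, then $x_i=\pi_p(w_i)$ and $x_i'=\pi_q(w_i)$ are cofinal sequences in $p$ and $q$ with $\pi_r(x_i)=\pi_r(w_i)=\pi_r(x'_i)$. So hypothesis (H2) below is necessary. It fails if $r$ is a copy of $\omega$ and $p,q$ are obtained from $r$ by gluing chains along the even and the odd numbers.

Given such sequences, an amalgam without labels is easy to find: add a chain $(d_i)$ with $d_i$ above $x_i$ and $x_i'$. With labels, the join of $u\in p\setminus r$ and $v\in q\setminus r$ must have label $\rho(u)\vee\rho(v)$, so a single chain does not suffice. We need new points $d_{e,i}$ with two indices, where $d_{e,i}$ lies above the points below $x_i$ or $x_i'$ with label at most $e$. The problem is to bound the number of lower covers.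

\begin{example}\label{ex:cube}
Let $k=2$, $n=3$, $E=\omega_2$, $r=\{o\}$. Let $q$ be the chain $o<v$ with $\rho(v)=1$, and let $p=\{o,u,x_0,x_1\}$ be the four-element Boolean lattice with atoms $u,x_0$ and labels $\rho(u)=2$, $\rho(x_0)=\rho(x_1)=3$. In an amalgam $u\vee v$ has label $2$, so it is not above $x_0$. Adjoin $d_{2,1}=u\vee v$, $d_{3,0}=x_0\vee v$ and $d_{3,1}=x_1\vee v$; the first index is the label, and the second is the least $i$ such that $x_i$ bounds the points of $p$ below. The result is the cube of Figure~\ref{fig:cube}. The three lower covers of $d_{3,1}$ are of three kinds: $d_{3,0}$ has the same label and a smaller index, $d_{2,1}$ has a smaller label, and $x_1$ is an old point with the same label. In general there is at most one cover of the first kind, (S2) bounds the covers with smaller label by $k-1$, and hypothesis (H1) allows only one cover of the third kind. The total is $k+1$.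
\end{example}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[xscale=1.25,yscale=1.15]
\node (o) at (0,0) {$o\ [0]$};
\node (u) at (-2,1) {$u\ [2]$};
\node (x0) at (0,1) {$x_0\ [3]$};
\node (v) at (2,1) {$v\ [1]$};
\node (x1) at (-2,2) {$x_1\ [3]$};
\node (d21) at (0,2) {$d_{2,1}\ [2]$};
\node (d30) at (2,2) {$d_{3,0}\ [3]$};
\node (d31) at (0,3) {$d_{3,1}\ [3]$};
\draw[very thick] (o)--(u) (o)--(x0) (u)--(x1) (x0)--(x1) (o)--(v);
\draw[dashed] (u)--(d21) (v)--(d21) (x0)--(d30) (v)--(d30) (x1)--(d31) (d21)--(d31) (d30)--(d31);
\end{tikzpicture}
\caption{An amalgam of the labeled ladders $p=\{o,u,x_0,x_1\}$ and $q=\{o,v\}$ over $\{o\}$. Labels are ordinals, shown in brackets, and the label of a join is the maximum of the labels. Solid edges are covers in $p$ or $q$; dashed edges lead to the new points $d_{e,i}$.}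
\label{fig:cube}
\end{figure}

\subsection{The amalgamation lemma}

\begin{lemma}[amalgamation]\label{lem:amalg}
Let $p,q\in\mathbb P_{n,k}$ be such that $r=p\cap q$ is an ideal of both, the orders $\le_p$ and $\le_q$ agree on $r$, and
\begin{itemize}
\item[(H1)] $\rho[p\setminus r]\cap\rho[q\setminus r]=\emptyset$;
\item[(H2)] there are cofinal sequences $(x_i)$ in $p$ and $(x'_i)$ in $q$ with $\pi_r(x_i)=\pi_r(x_i')$ for all $i$.
\end{itemize}
Then $p$ and $q$ are compatible.
\end{lemma}

\begin{proof}
\emph{The union.} Let $W=p\cup q$ with the union of the two relations. If $u\le_pv\le_qw$, then $v\in r$, so $u\in r$ and $u\le_qw$; the symmetric case is the same. Hence the union is transitive, and it is antisymmetric since $u\le_pv\le_qu$ puts $u,v$ in $r$. If $u\le_qv\in p$, then $u,v\in r$ and $u\le_pv$. So $p$, and likewise $q$, is a downset of $W$ with its own order.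

\emph{The new points.} For $e\in E$ and $i<\omega$ let $y_{e,i}=\pi_e(x_i)\in p$ and $y'_{e,i}=\pi_e(x'_i)\in q$. Both are monotone in $e$ and in $i$, and have label at most $e$. Let $J_{e,i}={\downarrow}y_{e,i}\cup{\downarrow}y'_{e,i}$, a finite downset of $W$ that increases with $e$ and $i$. For $w\in r$, (H2) gives $w\le x_i\iff w\le\pi_r(x_i)=\pi_r(x_i')\iff w\le x_i'$, and therefore $w\le y_{e,i}\iff w\le y'_{e,i}$. Hence
\begin{equation}\label{eq:J}
\begin{aligned}
J_{e,i}\cap p&={\downarrow}y_{e,i}=\{w\in p:w\le x_i,\ \rho(w)\le e\},\\
J_{e,i}\cap q&={\downarrow}y'_{e,i}=\{w\in q:w\le x'_i,\ \rho(w)\le e\}.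
\end{aligned}
\end{equation}
This is the only use of the equality in (H2). We want a point on top of $J_{e,i}$, but not for all pairs $(e,i)$: that would add too many points. The label $e$ should be attained, and there is no need for a new point if $y_{e,i}\in r$, since then $y_{e,i}\le y'_{e,i}$ by \eqref{eq:J} and $J_{e,i}$ has a top already. So let
\[
F_i=\{e\in E:e=\rho(y_{e,i})\vee\rho(y'_{e,i})\},\qquad N=\{(e,i):e\in F_i,\ y_{e,i}\notin r,\ y'_{e,i}\notin r\}.
\]
To prove $e\in F_i$ it suffices to prove $e\le\rho(y_{e,i})\vee\rho(y'_{e,i})$. We need two properties.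
\begin{itemize}
\item[(F)] $F_i$ is finite and closed under joins, and $F_i\subseteq F_{i+1}$.
\item[(N)] If $(e,i)\in N$, $e'\ge e$, $i'\ge i$ and $e'\in F_{i'}$, then $(e',i')\in N$. In particular $(e,i')\in N$ for all $i'\ge i$.
\end{itemize}
The set $F_i$ is finite because each member has the form $\rho(w)\vee\rho(w')$ with $w\le x_i$, $w'\le x_i'$. If $e\in F_i$, $e''\ge e$ and $i''\ge i$, then $\rho(y_{e'',i''})\vee\rho(y'_{e'',i''})\ge\rho(y_{e,i})\vee\rho(y'_{e,i})=e$ by monotonicity; this gives the other two parts of (F). For (N), $y_{e',i'}\ge y_{e,i}\notin r$ and $r$ is a downset, so $y_{e',i'}\notin r$, and the same holds for $y'$.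

The set $N$ is countable by (F). Choose distinct points $d_{e,i}\in(\{e\}\times\omega_1)\setminus W$ for $(e,i)\in N$, let $a=W\cup\{d_{e,i}:(e,i)\in N\}$, and extend the order of $W$ by
\[
w\le d_{e,i}\iff w\in J_{e,i},\qquad d_{e,i}\le d_{e',i'}\iff e\le e'\text{ and }i\le i',\qquad d_{e,i}\not\le w
\]
for $w\in W$. This is a partial order because the $J_{e,i}$ are downsets that increase with $e$ and $i$. It has least element $o$, it is lower finite by (F), and $p,q$ are downsets of $a$ with their own orders. (In Example~\ref{ex:cube}, with $x_i=x_1$ for $i\ge1$ and $x'_i=v$, the set $N$ consists of $(3,0)$ and the pairs $(2,i),(3,i)$ with $i\ge1$; the figure shows the part below $d_{3,1}$.)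

\emph{Joins and labels.} There are four cases.

Let $u,v\in p$ (the case $u,v\in q$ is symmetric). We claim that $u\vee_pv$ is the join in $a$. If $w\in q\setminus r$ is an upper bound, then $u,v\in q$, so $u,v\in r$; by Lemma~\ref{lem:basic}(b) their joins in $p$, $r$ and $q$ agree, so $u\vee_pv\le w$. If $d_{e,i}$ is an upper bound, then $u,v\le y_{e,i}$ by \eqref{eq:J}, so $u\vee_pv\in J_{e,i}$.

Let $u\in p\setminus r$, $v\in q\setminus r$, and $g=\rho(u)\vee\rho(v)$. There is no common upper bound in $W$, as $p$ and $q$ are downsets. By \eqref{eq:J}, $d_{e,i}\ge u,v$ if and only if $u\le x_i$, $v\le x_i'$ and $e\ge g$. Let $i$ be least with $u\le x_i$ and $v\le x_i'$. Then $y_{g,i}\ge u$ and $y'_{g,i}\ge v$, so $g\in F_i$ and $(g,i)\in N$. The join is $d_{g,i}$, with label $g$.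

Let $u\in p$ (or symmetrically $u\in q$), $(e,i)\in N$, and $g=e\vee\rho(u)$. The upper bounds of $u$ and $d_{e,i}$ are the $d_{e',i'}$ with $i'\ge i$, $u\le x_{i'}$ and $e'\ge g$. Let $i'\ge i$ be least with $u\le x_{i'}$. The element $\rho(y_{g,i'})\vee\rho(y'_{g,i'})$ is above $e$ because $e\in F_i$, and above $\rho(u)$ because $y_{g,i'}\ge u$. So $g\in F_{i'}$, and $(g,i')\in N$ by (N). The join is $d_{g,i'}$, with label $g$.

Finally, for $(e,i),(e',i')\in N$ the pair $(e\vee e',\max(i,i'))$ is in $N$ by (F) and (N), and the corresponding point is $d_{e,i}\vee d_{e',i'}$.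

So $a$ is a lattice by Lemma~\ref{lem:basic}(a), and $\rho$ preserves joins.

\emph{Candidates for lower covers.} Points of $W$ keep their lower covers. Fix $(e,i)\in N$, and write $y=y_{e,i}$, $y'=y'_{e,i}$. By (S2), $\{e':e'<e\}=I_1\cup\dots\cup I_l$ with $l\le k-1$ and ideals $I_m$. An ideal $I_m$ need not have a greatest element, but the finite set $F_i\cap I_m$ has one. Put
\[
e^m=\rho(\pi_{I_m}x_i)\vee\rho(\pi_{I_m}x_i')\in I_m .
\]
Since ${\downarrow}e^m\subseteq I_m$ we have $y_{e^m,i}\le\pi_{I_m}x_i$, and since $\pi_{I_m}x_i$ has label at most $e^m$ the reverse inequality holds. The same applies to $x_i'$, so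
\begin{equation}\label{eq:em}
y_{e^m,i}=\pi_{I_m}x_i,\qquad y'_{e^m,i}=\pi_{I_m}x'_i,\qquad e^m\in F_i .
\end{equation}
If $e'\in F_i\cap I_m$, then $y_{e',i}\le\pi_{I_m}x_i$ and $y'_{e',i}\le\pi_{I_m}x_i'$, so $e'\le e^m$.

Every element strictly below $d_{e,i}$ is below one of
\[
y,\qquad y',\qquad d_{e,i-1}\ \ (\text{if }(e,i-1)\in N),\qquad d_{e^m,i}\ \ (\text{for }m\le l\text{ with }(e^m,i)\in N),
\]
and these are strictly below $d_{e,i}$. Indeed, an element of $J_{e,i}$ is below $y$ or $y'$. If $(e,i')\in N$ with $i'<i$, then $(e,i-1)\in N$ by (N). If $(e',i')\in N$ with $e'<e$ and $i'\le i$, pick $m$ with $e'\in I_m$; then $(e',i)\in N$, $e'\le e^m$, and $(e^m,i)\in N$ by (N), so $d_{e',i'}\le d_{e^m,i}$. Hence all lower covers of $d_{e,i}$ are in this list, which can have $l+3$ entries. We must save one.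

\emph{Counting.} If $\rho(y)\in I_m$, then $y\le\pi_{I_m}x_i=y_{e^m,i}$; if moreover $(e^m,i)\in N$, then $y<d_{e^m,i}<d_{e,i}$ and $y$ is not a lower cover. The same holds for $y'$. Assign to each lower cover of $d_{e,i}$ a slot in $\{0,1,\dots,l+1\}$:
\begin{itemize}
\item $d_{e,i-1}$ gets slot $0$;
\item a cover of the form $d_{e^m,i}$ gets such a slot $m$;
\item $y$, if it is a lower cover with label $<e$, gets a slot $m$ with $\rho(y)\in I_m$, and likewise for $y'$; then $(e^m,i)\notin N$;
\item $y$, if it is a lower cover with label $e$, gets slot $l+1$, and likewise for $y'$.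
\end{itemize}
A slot $m\in\{1,\dots,l\}$ used by $y$ or $y'$ is not used by a new point, as $(e^m,i)\notin N$. If both $y$ and $y'$ used $m$, then $y_{e^m,i}\ge y\notin r$ and $y'_{e^m,i}\ge y'\notin r$, so $(e^m,i)\in N$ by \eqref{eq:em}, a contradiction. If both used $l+1$, then $y\in p\setminus r$ and $y'\in q\setminus r$ would have the same label, against (H1). So no slot is used twice, and $d_{e,i}$ has at most $l+2\le k+1\le n$ lower covers.

Thus $a\in\mathbb P_{n,k}$ and $a\le p,q$.
\end{proof}

\begin{remark}
The inequality $n\ge k+1$ enters only in the last line, and (H1) only at slot $l+1$. Without (H1) the count fails. In Example~\ref{ex:cube} replace $q$ by the four-element Boolean lattice with atoms $v,x_0'$, top $x_1'$ and labels $1,3,3$. Then $x_1,x_1',d_{3,0},d_{2,1}$ are pairwise incomparable, and $d_{3,1}$ has four lower covers.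
\end{remark}

\section{The generic ladders}\label{sec:generic}

Let $\mathbb P=\prod_{1\le k<n<\omega}\mathbb P_{n,k}$ be the full product with the coordinatewise order. We write $j=(n,k)$ for a coordinate and $p^j$ for the $j$-th entry of $p\in\mathbb P$.

\subsection{The chain condition}

Given $\omega_2$ many conditions, we find two that satisfy the hypotheses of Lemma~\ref{lem:amalg} in every coordinate by reflecting one of them into an elementary submodel. Let $\theta$ be a large regular cardinal and $H(\theta)$ the set of all sets hereditarily of cardinality less than $\theta$. Under $\mathsf{CH}$ we have $\aleph_1^{\aleph_0}=\aleph_1$, so every countable subset of $H(\theta)$ is contained in an elementary submodel $A\prec H(\theta)$ with $|A|=\aleph_1$, $\omega_1\subseteq A$ and $A^\omega\subseteq A$: take the union of an increasing $\omega_1$-chain of elementary submodels of cardinality $\aleph_1$ with $A_\alpha^\omega\subseteq A_{\alpha+1}$. If $B\in A$ is small and nonempty, then $A$ contains a surjection $\omega_1\to B$, so $B\subseteq A$. This is the only use of $\mathsf{CH}$.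

\begin{lemma}\label{lem:cc}
$\mathbb P$ is $\sigma$-closed and, under $\mathsf{CH}$, $\omega_2$-c.c. Hence under $\mathsf{CH}$ it preserves all cardinals.
\end{lemma}

\begin{proof}
Coordinatewise unions give lower bounds for decreasing $\omega$-sequences. Let $p_\xi\in\mathbb P$ for $\xi<\omega_2$; we find $\xi\ne\xi'$ with $p_\xi,p_{\xi'}$ compatible. Take $A$ as above, containing $\mathbb P$, $(E_k)_k$ and $(p_\xi)_{\xi<\omega_2}$, and fix $\xi\in\omega_2\setminus A$. For $j=(n,k)$ let $p^j=p^j_\xi$ and $r^j=p^j\cap A$.

The set $E_k\cap A$ is an ideal of $E_k$: it contains $0$ and is closed under joins by elementarity, and it is a downset because ${\downarrow}e\in A$ is small for $e\in E_k\cap A$, by (S1). As $\omega_1\subseteq A$, a point $x\in E_k\times\omega_1$ is in $A$ if and only if $\rho(x)\in A$. So $r^j=\{x\in p^j:\rho(x)\in E_k\cap A\}$ is an ideal of $p^j$, and $\rho[p^j\setminus r^j]\cap A=\emptyset$.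

Choose cofinal sequences $(x^j_i)_i$ in $p^j$ and let $t^j_i=\pi_{r^j}(x^j_i)$. The system $s=\langle(r^j,\ {\le_{p^j}}\restriction r^j,\ (t^j_i)_i):j\rangle$ is built from elements of $A$ by forming countable sequences and their ranges, so $s\in A$. Consider the statement about $\eta<\omega_2$: for all $j$, $r^j$ is a downset of $p^j_\eta$, the order of $p^j_\eta$ restricts to the order of $r^j$ given by $s$, and $p^j_\eta$ has a cofinal sequence $(x'_i)$ such that $t^j_i$ is the greatest element of $r^j$ below $x'_i$ for every $i$. Its parameters $s$ and $(p_\eta)_\eta$ are in $A$, and $\eta=\xi$ satisfies it. By elementarity some $\xi'\in A\cap\omega_2$ satisfies it, and $\xi'\ne\xi$.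

Let $q^j=p^j_{\xi'}$. Then $r^j$ is an ideal of $q^j$ by Lemma~\ref{lem:basic}(b), and (H2) holds. The underlying set of $q^j$ is a countable element of $A$, hence a subset of $A$. So $p^j\cap q^j=r^j$, and $\rho[q^j]\subseteq A$ is disjoint from $\rho[p^j\setminus r^j]$, which is (H1). Lemma~\ref{lem:amalg} in each coordinate shows that $p_\xi$ and $p_{\xi'}$ are compatible.
\end{proof}

\subsection{No thin cofinal sets}

Let $G$ be $\mathbb P$-generic over $V$, and let $L^j$ be the union of the ordered sets $p^j$, $p\in G$. Any two members of $G$ have a common lower bound in $G$. Hence the union of the orders is a partial order, each $p^j$ with $p\in G$ is a downset of $L^j$ with its own order, and these downsets form a directed family. By Lemma~\ref{lem:basic}(d),(b), $L^{n,k}$ is an $n$-ladder, and meets of elements of $p^j$ are the same in $p^j$ and in $L^j$.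

Recall that if $\dot{\mathbb Q}$ is a $\mathbb P$-name for a forcing, then $\mathbb P*\dot{\mathbb Q}$ consists of pairs $(p,\dot q)$ with $p\Vdash\dot q\in\dot{\mathbb Q}$, where $(p',\dot q')\le(p,\dot q)$ means $p'\le p$ and $p'\Vdash\dot q'\le\dot q$; the extensions $V[G][H]$ are the generic extensions by $\mathbb P*\dot{\mathbb Q}$.

\begin{proposition}\label{prop:thin}
In $V[G]$, and in $V[G][H]$ for every $\sigma$-closed forcing $\mathbb Q\in V[G]$ and $\mathbb Q$-generic $H$, every cofinal meet-closed subset of $L^{n,k}$ contains $n$ meet-irredundant elements.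
\end{proposition}

\begin{proof}
The case of $V[G]$ is the case of trivial $\mathbb Q$. Fix $j=(n,k)$ and suppose that $(p_0,\dot q_0)\in\mathbb P*\dot{\mathbb Q}$ forces that $\dot C\subseteq\dot L^j$ is cofinal, meet-closed and $n$-thin, where $p_0$ forces that $\dot{\mathbb Q}$ is $\sigma$-closed.

\emph{Step 1: deciding $\dot C$ on a countable ideal.} Let $(p,\dot q)\le(p_0,\dot q_0)$ and $u\in p^j$. There is $(p',\dot q')\le(p,\dot q)$ such that
\begin{itemize}
\item[(i)] $(p',\dot q')$ decides the statement $u\in\dot C$;
\item[(ii)] there is $c\ge u$ in $p'^{\,j}$ with $(p',\dot q')\Vdash c\in\dot C$;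
\item[(iii)] $p'^{\,j}$ contains $n$ meet-irredundant elements above $u$.
\end{itemize}
Each property passes to stronger conditions, so we can treat them one after another. Property (i) is available for any statement. For (ii), first extend to find a point $c$ that is forced to be in $\dot C$ and above $u$ in $\dot L^j$. In a generic extension containing this condition, $c\in\bar p^{\,j}$ for some $\bar p\in G$, and we replace the first component by a common lower bound with $\bar p$. For (iii), apply Lemma~\ref{lem:top} in coordinate $j$ with a cofinal sequence such that $z_0\ge u$.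

Build a decreasing sequence $(p_i,\dot q_i)$, with $X_i=p_i^j$, as follows. Fix a bijection $\beta:\omega\to\omega\times\omega$ such that the first entry of $\beta(i)$ is at most $i$, and enumerate each $X_i$ as $(u_{i,m})_{m<\omega}$ as soon as it is defined. Let $(p_{i+1},\dot q_{i+1})\le(p_i,\dot q_i)$ satisfy (i)--(iii) for $u=u_{\beta(i)}$. Let $p_\omega$ be the coordinatewise union and $X=p^j_\omega=\bigcup_iX_i$. The condition $p_\omega$ forces that $(\dot q_i)$ is a decreasing sequence in the $\sigma$-closed forcing $\dot{\mathbb Q}$, so there is a name $\dot q_\omega$ that $p_\omega$ forces to be a lower bound. By (i) there is $C_X\subseteq X$ in $V$ with $(p_\omega,\dot q_\omega)\Vdash\dot C\cap X=C_X$. By (ii), $C_X$ is cofinal in $X$. By (iii), above any $u\in X$ there are $n$ meet-irredundant elements of $X$; they are forced to be meet-irredundant in $\dot L^j$, so not all of them are in $C_X$. Hence $X\setminus C_X$ is cofinal in $X$.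

\emph{Step 2: the trap.} Choose a cofinal sequence $(z_i)$ of $X$ in $X\setminus C_X$. Let $p'\le p_\omega$ be obtained by applying Lemma~\ref{lem:top} in coordinate $j$ to $X$ and $(z_i)$, so that $X'=p'^{\,j}=X\oplus_fT_n$, where the range of $f$ is $\{z_i:i<\omega\}$. By (ii) for $u=d_\emptyset$ there are $(p'',\dot q'')\le(p',\dot q_\omega)$ and $c\ge d_\emptyset$ in $Y=p''^{\,j}$ with $(p'',\dot q'')\Vdash c\in\dot C$. By Lemma~\ref{lem:trap} there is $i$ such that $c\wedge c'=z_i$ for all $c'\in X$ above $z_i$. Take such a $c'$ in $C_X$. Since $\dot C$ is forced to be meet-closed, $(p'',\dot q'')\Vdash z_i\in\dot C$. This contradicts $z_i\notin C_X$.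
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
By Lemma~\ref{lem:cc}, $\mathbb P$ is $\sigma$-closed and $\omega_2$-c.c., and it preserves cardinals. Work in $V[G]$ or in a further extension by a $\sigma$-closed forcing. There $L^{n,k}$ is an $n$-ladder, since this property depends only on the order. By Proposition~\ref{prop:thin} and Lemma~\ref{lem:crit} it is not a proper downset of any lower finite lattice of breadth at most $n$, and by Lemma~\ref{lem:basic}(e) it is a maximal $n$-ladder.

It remains to compute cardinalities in $V[G]$. From $L^{n,k}\subseteq E_k\times\omega_1$ we get $|L^{n,k}|\le\aleph_k$. For $k=1$ equality follows from \eqref{eq:inclusion}, because $L^{n,1}$ is a maximal $n$-ladder with $n\ge2$. Let $k\ge2$. By Lemma~\ref{lem:top}, for each $e\in E_k$ the conditions $p$ such that $p^{(n,k)}$ has a point of label at least $e$ are dense. So $E_k=\bigcup\{{\downarrow}\rho(x):x\in L^{n,k}\}$, and (S1) gives $\aleph_k\le|L^{n,k}|\cdot\aleph_1$, whence $|L^{n,k}|=\aleph_k$. Thus $\aleph_k\in\mathrm{lsp}_n$ whenever $1\le k<n$, and \eqref{eq:inclusion} gives the reverse inclusion.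
\end{proof}

\section{Martin's axiom}\label{sec:MA}

Martin's axiom $\mathsf{MA}_{\aleph_1}$ states that for every c.c.c.\ forcing and every family of at most $\aleph_1$ dense subsets there is a filter that meets each of them. It is consistent relative to $\mathsf{ZFC}$ by the theorem of Solovay and Tennenbaum.

Let $L$ be an $n$-ladder with $n\ge3$ and $|L|=\aleph_1$. By Lemma~\ref{lem:glue}, $L$ is not maximal as soon as there are a $2$-ladder $K$ and a meet-preserving map $f:K\to L$ with cofinal range. We approximate the pair $(K,f)$ by finite conditions. The situation is that of Section~\ref{sec:forcing} with all cardinals lowered: conditions are finite, and the chain $\omega_1$ serves as the set of labels. A finite condition has a top element, so the index $i$ and slot $0$ disappear from the amalgamation, and two lower covers suffice. The new difficulty is that $f$ must preserve the meet of points from different conditions. This is secured by making $f$ commute with projections.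

Enumerate $L=\{\ell_\alpha:\alpha<\omega_1\}$ and let $L_\alpha$ be the ideal generated by $\{\ell_\beta:\beta\le\alpha\}$. These ideals increase, have union $L$, and are countable because $L$ is lower finite. Write $\pi_\alpha=\pi_{L_\alpha}$ and $\operatorname{lev}(z)=\min\{\alpha:z\in L_\alpha\}$. In this section $\rho:\omega_1\times\omega\to\omega_1$ is the first projection and $o=(0,0)$.

\begin{definition}
$\mathbb Q$ consists of all $p=(X_p,\le_p,f_p)$ such that $X_p\subseteq\omega_1\times\omega$ is finite, $\le_p$ makes $X_p$ a $2$-ladder with least element $o$, $\rho(x\vee y)=\max(\rho(x),\rho(y))$ for $x,y\in X_p$, the map $f_p:X_p\to L$ preserves meets, $f_p(o)=0_L$, and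
\begin{equation}\label{eq:commute}
f_p(\pi_\alpha x)=\pi_\alpha f_p(x)\qquad(x\in X_p,\ \alpha<\omega_1),
\end{equation}
where $\pi_\alpha x$ is the greatest $x'\le x$ with $\rho(x')\le\alpha$. We put $q\le p$ if $X_p$ is a downset of $X_q$, and $\le_p$ and $f_p$ are the restrictions of $\le_q$ and $f_q$. The top element of $X_p$ is denoted $x_p$.
\end{definition}

The one-point ladder $\{o\}$ is a condition. Taking $\alpha=\rho(x)$ in \eqref{eq:commute} gives $f_p(x)\in L_{\rho(x)}$. One lemma yields both the chain condition and the density arguments.

\begin{lemma}\label{lem:Qamalg}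
Let $p,q\in\mathbb Q$ have the same order and the same map on $r=X_p\cap X_q$. Let $0<\alpha\le\beta<\omega_1$ be such that
\[
r=\{x\in X_p:\rho(x)<\alpha\}=\{x\in X_q:\rho(x)<\alpha\},\qquad \rho<\beta\text{ on }X_p,\qquad \rho\ge\beta\text{ on }X_q\setminus r.
\]
Let $b\in L$ with $b\ge f_p(x_p)$ and $b\ge f_q(x_q)$. Then there is $a\le p,q$ in $\mathbb Q$ such that $b$ is in the range of $f_a$.
\end{lemma}

\begin{proof}
The set $r$ is an ideal of $X_p$ and of $X_q$, because $\rho$ preserves joins. As in Lemma~\ref{lem:amalg}, $W=X_p\cup X_q$ with the union of the orders is a poset in which $X_p$ and $X_q$ are downsets. Let $f=f_p\cup f_q$; since $f_p,f_q$ are monotone, $f(w)\le b$ for all $w\in W$.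

\emph{The new points.} We add a chain of points $s_\gamma$ with $f(s_\gamma)=\pi_\gamma b$, one for each label at which $x_p$, $x_q$ or $b$ has a new projection. For $\gamma<\omega_1$ let
\[
\gamma^*=\max\big(\rho(\pi_\gamma x_p),\ \rho(\pi_\gamma x_q),\ \operatorname{lev}(\pi_\gamma b)\big)\le\gamma,\qquad \Gamma=\{\gamma<\omega_1:\gamma^*=\gamma\}.
\]
Then $\Gamma\subseteq\rho[W]\cup\operatorname{lev}[{\downarrow}b]$ is finite. It contains $\rho[W]$, in particular $0$: if $w\in X_p$ and $\gamma=\rho(w)$, then $\pi_\gamma x_p\ge w$, so $\gamma^*\ge\gamma$, and likewise for $X_q$. For every $\gamma$ we have $\pi_{\gamma^*}b=\pi_\gamma b$, because $\gamma^*\le\gamma$ and $\pi_\gamma b\in L_{\gamma^*}$; the same argument applies to $x_p$ and $x_q$, so $\gamma^*\in\Gamma$. Choose $s_\gamma\in(\{\gamma\}\times\omega)\setminus W$ for $\gamma\in\Gamma$, let $X_a=W\cup\{s_\gamma:\gamma\in\Gamma\}$, and put, for $w\in W$,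
\[
w\le s_\gamma\iff\rho(w)\le\gamma,\qquad s_\gamma\le s_{\gamma'}\iff\gamma\le\gamma',\qquad s_\gamma\not\le w,\qquad f(s_\gamma)=\pi_\gamma b.
\]
This is a partial order with least element $o$, since $\rho$ is monotone on $W$, and $X_p,X_q$ are downsets.

\emph{Joins.} Let $u,v\in X_p$. An upper bound in $X_q\setminus r$ forces $u,v\in r$, where the joins of $p$ and $q$ agree, and an upper bound $s_\gamma$ satisfies $\gamma\ge\max(\rho(u),\rho(v))=\rho(u\vee_pv)$. So joins in $X_p$ persist, and likewise in $X_q$. For $w\in X_p\setminus r$ and $w'\in X_q\setminus r$ the upper bounds are the $s_\gamma$ with $\gamma\ge\max(\rho(w),\rho(w'))$, and this maximum is in $\Gamma$; so $w\vee w'=s_{\max(\rho(w),\rho(w'))}$. In the same way $w\vee s_\gamma=s_{\max(\rho(w),\gamma)}$ for $w\in W$, and the $s_\gamma$ form a chain. So $X_a$ is a lattice by Lemma~\ref{lem:basic}(a), and $\rho$ preserves joins.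

\emph{Lower covers.} An element below $s_\gamma$ with label less than $\gamma$ has its label in $\Gamma$, so it lies below $s_{\gamma^-}$, where $\gamma^-$ is the predecessor of $\gamma$ in $\Gamma$. An element strictly below $s_\gamma$ with label $\gamma$ is in $W$. If $\gamma<\beta$, all such elements are in $X_p$, because $\rho\ge\beta$ on $X_q\setminus r$, and so they lie below $\pi_\gamma x_p<s_\gamma$. If $\gamma\ge\beta$, all of them are in $X_q$ and lie below $\pi_\gamma x_q<s_\gamma$. So $s_\gamma$ has at most two lower covers.

\emph{Meets.} Meets inside the downsets $X_p$ and $X_q$ are unchanged. For $\gamma\le\gamma'$ in $\Gamma$ we have $s_\gamma\wedge s_{\gamma'}=s_\gamma$ and $\pi_\gamma b\le\pi_{\gamma'}b$. For $w\in W$ the common lower bounds of $w$ and $s_\gamma$ are the points below $w$ of label at most $\gamma$, so $w\wedge s_\gamma=\pi_\gamma w$; by Lemma~\ref{lem:basic}(c) and \eqref{eq:commute},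
\[
f(w)\wedge f(s_\gamma)=f(w)\wedge\pi_\gamma b=\pi_\gamma(f(w)\wedge b)=\pi_\gamma f(w)=f(\pi_\gamma w).
\]
Let $w\in X_p\setminus r$, $w'\in X_q\setminus r$, $\delta=\rho(w)$ and $v=\pi_\delta w'\in X_q$. Since $\alpha\le\delta<\beta$, the points of $X_q$ with label at most $\delta$ are exactly the points of $r$, so $v$ is the greatest element of $r$ below $w'$. All common lower bounds of $w,w'$ are in $r$, so $w\wedge w'=w\wedge v$, a meet in $X_p$. As $f(w)\in L_\delta$, also $f(w)\wedge f(w')\in L_\delta$, and
\[
f(w)\wedge f(w')=\pi_\delta\big(f(w)\wedge f(w')\big)=f(w)\wedge\pi_\delta f(w')=f(w)\wedge f(v)=f(w\wedge v).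
\]
The third equality is \eqref{eq:commute} for $q$, and it is the reason for that requirement.

\emph{Equation \eqref{eq:commute}.} It holds on $W$, since $\pi_\delta w$ depends only on ${\downarrow}w$. Let $\gamma\in\Gamma$, $\delta<\omega_1$, $\mu=\min(\gamma,\delta)$ and $\delta'=\max(\Gamma\cap[0,\mu])$. The points below $s_\gamma$ of label at most $\delta$ are the points of $X_a$ of label at most $\mu$. All labels are in $\Gamma$, so $\pi_\delta s_\gamma=s_{\delta'}$. From $\mu^*\in\Gamma$ we get $\mu^*\le\delta'\le\mu$, and from $\pi_{\mu^*}b=\pi_\mu b$ we get $\pi_{\delta'}b=\pi_\mu b$. Hence $f(\pi_\delta s_\gamma)=\pi_\mu b=\pi_\delta\pi_\gamma b=\pi_\delta f(s_\gamma)$.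

So $a=(X_a,\le,f)$ is a condition below $p$ and $q$. For $\gamma=\max(\rho(x_p),\rho(x_q),\operatorname{lev}(b))$ the three projections are $x_p,x_q,b$, so $\gamma\in\Gamma$ and $f(s_\gamma)=b$.
\end{proof}

Recall Fodor's lemma: if $S\subseteq\omega_1$ is stationary and $g(\xi)<\xi$ for $\xi\in S$, then $g$ is constant on a stationary subset of $S$. Also, a union of countably many nonstationary subsets of $\omega_1$ is nonstationary.

\begin{lemma}\label{lem:ccc}
$\mathbb Q$ is c.c.c., and $D_z=\{p\in\mathbb Q: f_p(x)\ge z\text{ for some }x\in X_p\}$ is dense for every $z\in L$.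
\end{lemma}

\begin{proof}
Let $p_\xi\in\mathbb Q$ for $\xi<\omega_1$. For limit $\xi>0$ let $r_\xi$ be the restriction of $p_\xi$, with its order and map, to $\{x:\rho(x)<\xi\}$, and let $g(\xi)<\xi$ be the largest label in $r_\xi$. By Fodor's lemma $g$ has a constant value $\delta$ on a stationary set. There are only countably many finite subsets of $(\delta+1)\times\omega$ with an order and a map into $L_\delta$, so $r_\xi=r$ is constant on a stationary set $S$. Take $\xi<\beta$ in $S$ with $\rho<\beta$ on $X_{p_\xi}$, and let $p=p_\xi$, $q=p_\beta$, $\alpha=\xi$. The points of $X_q$ with label below $\beta$ are those of $r$, and these have label below $\xi$. So $r=\{x\in X_q:\rho(x)<\alpha\}$, $\rho\ge\beta$ on $X_q\setminus r$, and $X_p\cap X_q=r$. Lemma~\ref{lem:Qamalg} with $b=f_p(x_p)\vee f_q(x_q)$ shows that $p_\xi$ and $p_\beta$ are compatible.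

For density, given $p$ and $z$, apply Lemma~\ref{lem:Qamalg} with $q=p$, with $\alpha=\beta$ above all labels in $X_p$, and with $b=f_p(x_p)\vee z$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Assume $\mathsf{MA}_{\aleph_1}$, let $n\ge3$, and let $L$ be an $n$-ladder with $|L|=\aleph_1$. Take a filter $H\subseteq\mathbb Q$ that meets the $\aleph_1$ many dense sets $D_z$. The union $K$ of the ordered sets $X_p$, $p\in H$, is a $2$-ladder by Lemma~\ref{lem:basic}(d), and $f=\bigcup_{p\in H}f_p:K\to L$ preserves meets and has cofinal range. By Lemma~\ref{lem:glue}, $L\oplus_fK$ is a lower finite lattice that properly extends $L$, and each new point has at most $3\le n$ lower covers. So $L$ is not maximal, and $\aleph_1\notin\mathrm{lsp}_n$.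

For $n\ge3$ the equality $\mathrm{lsp}_n=\{\aleph_1,\dots,\aleph_{n-1}\}$ therefore fails under $\mathsf{MA}_{\aleph_1}$ and holds in the model of Theorem~\ref{thm:A}. Both $\mathsf{MA}_{\aleph_1}$ and $\mathsf{CH}$ are consistent relative to $\mathsf{ZFC}$, so the equality is independent.
\end{proof}

\begin{remark}
The hypothesis $n\ge3$ is needed, since $\mathrm{lsp}_2=\{\aleph_1\}$; it is used only to accommodate the third lower cover $f(x)$ of $d_x$. Lemma~\ref{lem:ccc} does not use Martin's axiom. Applied in the model $V[G]$ of Theorem~\ref{thm:A} to $L=L^{n,1}$ with $n\ge3$, it gives a c.c.c.\ forcing whose generic filter meets every $D_z$, so $L^{n,1}$ is no longer maximal in that extension. The persistence in Theorem~\ref{thm:A} thus does not extend from $\sigma$-closed to c.c.c.\ forcings.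
\end{remark}

\begin{thebibliography}{9}

\bibitem{Notaro}
Lorenzo Notaro, \emph{On maximal ladders}, arXiv:2604.06031 (2026).

\end{thebibliography}
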